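# Non-negative sectional curvature on the focal submanifolds $M_+$ of OT-FKM type

## 1. The metric induced from the sphere, tested on Stiefel manifolds

Take symmetric matrices that square to the identity and anticommute, as the Pauli matrices do. Each defines a quadratic form. Cut the unit sphere by the vanishing of all these forms. The result is a smooth compact manifold $M_+$, and we ask whether it carries a Riemannian metric with non-negative sectional curvature.

The answer one would first guess is: yes, and the metric inherited from the sphere already does it. We shall see that the "yes" is right and that the choice of metric is, in general, wrong. The way it goes wrong tells us how to repair it.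

**Definition (symmetric Clifford system).** Let $m\ge 1$. A symmetric Clifford system on $\mathbb R^{2l}$ is a tuple $\{P_0,\dots,P_m\}$ of real symmetric $2l\times 2l$ matrices with
$$P_iP_j+P_jP_i=2\delta_{ij}I_{2l}.$$
Such systems exist exactly when $l=k\,\delta(m)$ with $k$ a positive integer, where $\delta(m)$ is the dimension of the irreducible module of the Clifford algebra $\mathcal C_{m-1}$ (that is, $m-1$ anticommuting generators of square $-1$). For instance $\mathcal C_0=\mathbb R$ and $\mathcal C_1=\mathbb C$, so $\delta(1)=1$ and $\delta(2)=2$.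

**Definition (OT-FKM type).** Given such a system, the Cartan–Münzner polynomial defined by Ferus, Karcher and Münzner is
$$F(x)=|x|^4-2\sum_{i=0}^m\langle P_ix,x\rangle^2 .$$
If $l-m-1>0$, its restriction to $S^{2l-1}$ gives an isoparametric family (of OT-FKM type), that is, a family of hypersurfaces with constant principal curvatures; here there are $g=4$ distinct ones, and the multiplicity pair is $(m_1,m_2)=(m,l-m-1)$. The two focal submanifolds are
$$M_+=F^{-1}(1)\cap S^{2l-1}=\{x\in S^{2l-1}:\ \langle P_ix,x\rangle=0,\ i=0,\dots,m\},\qquad M_-=F^{-1}(-1)\cap S^{2l-1}.$$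

A simpler isoparametric family, to fix the words: in the unit sphere of $\mathbb R^p\oplus\mathbb R^q$ the hypersurfaces $|u|=\cos\theta$, $0<\theta<\pi/2$, are products of two round spheres, with $g=2$ when $p,q\ge2$. At the two ends $\theta=0$ and $\theta=\pi/2$ they collapse to the focal submanifolds, two great spheres.

**Definition (definite, indefinite).** When $m\equiv 0\pmod 4$ the family is called definite if $P_0P_1\cdots P_m=\pm I_{2l}$ and indefinite otherwise. For $m=4$ the product $\omega=P_0\cdots P_4$ is symmetric, satisfies $\omega^2=I$, and commutes with every $P_i$; so on an irreducible system, on $\mathbb R^8$, it is $\pm I$. The direct sum of two copies of one irreducible system is definite. The direct sum of $(P_0,\dots,P_3,P_4)$ and $(P_0,\dots,P_3,-P_4)$ has $\omega=\pm\mathrm{diag}(I,-I)$ and is indefinite. The distinction will play no role in the proof.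

**The question**, raised in Qian, Tang and Yan, "Clifford systems, harmonic maps and metrics with non-negative curvature", arXiv:2202.09078 (2022), is whether each focal submanifold $M_+$ of OT-FKM type (every $m\ge1$, every admissible $l=k\delta(m)$ with $l-m-1>0$, every symmetric Clifford system, definite or indefinite) admits a Riemannian metric with non-negative sectional curvature.

**Notation.** For $v\in\mathbb R^{m+1}$ put $P_v=\sum v_iP_i$. Then $P_v$ is symmetric and $P_vP_w+P_wP_v=2\langle v,w\rangle I$; in particular $P_v^2=|v|^2I$ and $|P_vX|=|v||X|$. Put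
$$q_i(X,Y)=\langle P_iX,Y\rangle,\qquad q(X,Y)=(q_0(X,Y),\dots,q_m(X,Y)),\qquad q(X)=q(X,X).$$
So $M_+=\{|x|=1,\ q(x)=0\}$. We shall use the bounds
$$|q(X,Y)|\le|X||Y|,\qquad\text{in particular } |q(X)|\le|X|^2, \tag{1}$$
which hold because $|q(X,Y)|^2=\langle P_{q(X,Y)}X,Y\rangle\le|q(X,Y)||X||Y|$. An orthogonal change of the basis $P_0,\dots,P_m$ of $\mathrm{span}\{P_i\}$ gives another Clifford system with the same $M_+$, and we shall make such changes freely.

**Curvature of the induced metric.** We want its sectional curvature, so we find the normal bundle. At $x\in M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal: $\langle P_ix,x\rangle=0$ by definition of $M_+$, and for $i\neq j$ we have $\langle P_ix,P_jx\rangle=\langle P_jP_ix,x\rangle=0$ because $P_jP_i$ is skew. They are, up to factors, the gradients of the defining functions, so $M_+$ is a submanifold of dimension $2l-m-2$ and these vectors are a normal frame of $M_+\subset\mathbb R^{2l}$. If $Y$ is a tangent field, differentiating $\langle Y,x\rangle=0$ and $\langle Y,P_ix\rangle=0$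 along $X$ shows that the second fundamental form has components $-\langle X,Y\rangle$ and $-q_i(X,Y)$. Write $|X\wedge Y|^2=|X|^2|Y|^2-\langle X,Y\rangle^2$ and
$$D_i(X,Y)=q_i(X)q_i(Y)-q_i(X,Y)^2 .$$
The Gauss equation gives, for $X,Y\in T_xM_+$,
$$\mathcal R(X,Y):=\langle R(X,Y)Y,X\rangle=|X\wedge Y|^2+\sum_{i=0}^mD_i(X,Y)=|X\wedge Y|^2+\langle q(X),q(Y)\rangle-|q(X,Y)|^2. \tag{2}$$
The last form shows that $\mathcal R$ does not depend on the orthonormal basis chosen in $\mathrm{span}\{P_i\}$. We use the right side of (2) as the definition of $\mathcal R(X,Y)$ for arbitrary $X,Y\in\mathbb R^{2l}$.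

**Test 1: $m=2$, $l=4$. The guess works.** On $\mathbb C^k\oplus\mathbb C^k$ let
$$P_0(a,b)=(a,-b),\qquad P_1(a,b)=(b,a),\qquad P_2(a,b)=(-ib,ia).$$
These are the Pauli matrices, and $l=2k$. The equations of $M_+$ say that $a,b$ have equal length and are Hermitian-orthogonal, so $M_+=\{(a,b)=\tfrac1{\sqrt2}(u,v): u,v \text{ unitary-orthonormal}\}=V_2(\mathbb C^k)$, rescaled. For $k=2$ (so $l-m-1=1>0$) this is $\tfrac1{\sqrt2}U(2)$ inside the $2\times2$ complex matrices with the Euclidean metric. That metric is invariant under left and right multiplication by unitary matrices, so the induced metric is bi-invariant and has non-negative curvature.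

**Test 2: $m=1$, $l\ge3$. The guess fails.** Every system with $m=1$ looks as follows: split $\mathbb R^{2l}$ into the $\pm1$ eigenspaces of $P_0$; since $P_1$ anticommutes with $P_0$, it exchanges them isometrically. So on $\mathbb R^l\oplus\mathbb R^l$
$$P_0(a,b)=(a,-b),\qquad P_1(a,b)=(b,a),\qquad P_0P_1(a,b)=(b,-a),$$
and $M_+=\{\tfrac1{\sqrt2}(u,v):u,v\text{ orthonormal}\}=V_2(\mathbb R^l)$. For $l=3$ this is $SO(3)$. At $x=\tfrac1{\sqrt2}(u,v)$ choose a unit $w\perp u,v$ and put
$$X=\tfrac1{\sqrt2}(w,w),\qquad Y=P_0X=\tfrac1{\sqrt2}(w,-w). \tag{3}$$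
Both are orthogonal to $x$, $P_0x$ and $P_1x$, hence tangent, and they are orthonormal. Since $q((a,b),(a',b'))=(a\cdot a'-b\cdot b',\ a\cdot b'+b\cdot a')$, we read off
$$q(X)=(0,1),\qquad q(Y)=(0,-1),\qquad q(X,Y)=(1,0),$$
so $\mathcal R(X,Y)=1-1-1=-1$. At every point of every $V_2(\mathbb R^l)$, $l\ge3$, the induced metric has a plane of curvature $-1$.

**Test 3: $m=2$, $k\ge3$. The guess fails.** Complex conjugation $(a,b)\mapsto(\bar a,\bar b)$ commutes with $P_0,P_1$ and turns $P_2$ into $-P_2$. It is therefore an isometry of $M_+=V_2(\mathbb C^k)$. Its fixed set is the $V_2(\mathbb R^k)$ of Test 2 and is totally geodesic, so the curvature $-1$ reappears.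

In Test 2 the bad plane has a suggestive feature: $P_0P_1X=P_0X=Y$. The skew matrix $P_0P_1$ generates the circle that rotates the frame $(u,v)$, and it turns $X$ exactly into $Y$. For a Riemannian submersion, this kind of turning raises the curvature of the base. So we deform the metric along the orbits of the group generated by the $P_iP_j$.

## 2. Shrinking the $Spin(m+1)$-orbits

**Textbook facts.** (i) Let $\pi$ be a Riemannian submersion, and let $\tilde X,\tilde Y$ be horizontal vectors at a point, extended to horizontal fields. Put $A=(\nabla_{\tilde X}\tilde Y)^v$, the vertical part; it depends only on the two vectors. O'Neill's formula for the unnormalized curvatures is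
$$\langle R(\pi_*\tilde X,\pi_*\tilde Y)\pi_*\tilde Y,\pi_*\tilde X\rangle_{\rm base}=\langle R(\tilde X,\tilde Y)\tilde Y,\tilde X\rangle_{\rm total}+3|A|^2 .$$
(ii) For a bi-invariant metric on a Lie group, left-invariant fields satisfy $\nabla_UW=\tfrac12[U,W]$, and $\langle R(U,W)W,U\rangle=\tfrac14|[U,W]|^2$.

Example for (i): the Hopf map $S^3\to S^2$, with vertical unit field $V=ix$. For a horizontal unit vector $X$ and $Y=iX$ we have $\langle A,V\rangle=-\langle Y,\nabla_XV\rangle=-\langle iX,iX\rangle=-1$. So the base has curvature $1+3=4$. We shall compute $A$ in the same way below, with Killing fields in the place of $V$.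

**The group.** Let $\mathfrak g=\mathrm{span}\{P_iP_j:i<j\}\subset\mathfrak{so}(2l)$ and let $G\subset O(2l)$ be the group of products of an even number of matrices $P_v$ with $|v|=1$. It is the image of $Spin(m+1)$ under the representation $e_i\mapsto P_i$, so it is a compact Lie group with Lie algebra $\mathfrak g$. For $m=1$ it is the circle $\{\cos\theta\, I+\sin\theta\,P_0P_1\}$.

*$G$ preserves $M_+$.* For $|v|=1$ we have $P_vP_iP_v=2v_iP_v-P_i$, and $w\mapsto2\langle v,w\rangle v-w$ is orthogonal. Hence for $g\in G$ there is an orthogonal $L$ with $gP_wg^{-1}=P_{Lw}$. Then $\langle P_wgx,gx\rangle=\langle P_{L^{-1}w}x,x\rangle$, that is, $q(gx)=Lq(x)$. So $|q(gx)|=|q(x)|$, and $G$ preserves $M_+$. In particular $Zx\in T_xM_+$ for $Z\in\mathfrak g$, $x\in M_+$.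

*An invariant inner product on $\mathfrak g$.* Let $Q(Z,Z')=\frac1{2l}\mathrm{tr}(Z^tZ')$ and $|Z|^2=Q(Z,Z)$. It is $\mathrm{Ad}(G)$-invariant because $G$ consists of orthogonal matrices. The $P_iP_j$, $i<j$, are $Q$-orthonormal. Indeed $(P_iP_j)^tP_kP_l=P_jP_iP_kP_l$ is $I$ if the pairs agree, and otherwise $\pm$ a product of two or four distinct $P$'s. A product of an even positive number of distinct $P$'s anticommutes with its first factor; conjugating by that factor changes the sign of the trace, so the trace is $0$.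

**The metrics.** Let $\langle\,,\rangle$ also denote the induced metric on $M_+$. For $t>0$ let $g_t$ be the quotient metric of $\langle\,,\rangle+\frac1tQ$ under
$$M_+\times G\to(M_+\times G)/G\cong M_+,\qquad g\cdot(x,h)=(gx,gh),\qquad (x,h)\mapsto h^{-1}x. \tag{4}$$
Here $G$ carries the bi-invariant metric $\frac1tQ$, so the action is isometric. It is free because left translation is. The map $(x,h)\mapsto h^{-1}x$ is a submersion, it is constant on orbits, and if $h^{-1}x=h'^{-1}x'$ then $g=h'h^{-1}$ carries $(x,h)$ to $(x',h')$. So its fibers are exactly the orbits. The metric $g_t$ is the Cheeger deformation of $\langle\,,\rangle$ along the $G$-orbits.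

**Theorem 1.** *For every symmetric Clifford system with $l-m-1>0$ and every $t\ge2$, the manifold $(M_+,g_t)$ has non-negative sectional curvature.*

So the answer to the question is yes, uniformly in $m$, $k$ and the Clifford system, with the explicit metric $g_2$.

## 3. Horizontal vectors and the curvature of $g_t$

**Step 1: horizontal vectors.** We describe the horizontal space of (4), in order to apply O'Neill's formula. Every $G$-orbit contains a point $(x,1)$, so we work there. The vertical space consists of the values of the Killing fields $V_Z(x,h)=(Zx,Zh)$, $Z\in\mathfrak g$, and at $(x,1)$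
$$|V_Z|^2=|Zx|^2+\tfrac1t|Z|^2. \tag{5}$$
For $X\in T_xM_+$ define $SX\in\mathfrak g$ by $Q(SX,Z)=\langle X,Zx\rangle$ for all $Z$; in the orthonormal basis, $SX=\sum_{i<j}\langle X,P_iP_jx\rangle P_iP_j$. A vector $(X,U)$ is orthogonal to all $V_Z$ if and only if $Q(SX,Z)+\frac1tQ(U,Z)=0$ for all $Z$. So the horizontal vectors are exactly
$$\tilde X=(X,-t\,SX),\qquad X\in T_xM_+ .$$

*The formula for $g_t$.* The differential of $(x,h)\mapsto h^{-1}x$ at $(x,1)$ is $(X,U)\mapsto X-Ux$. It sends $\tilde X$ to $v=X+t(SX)x=(1+tT_x)X$ with $T_xv=\sum_{i<j}\langle v,P_iP_jx\rangle P_iP_jx$. The norm is $|\tilde X|^2=|X|^2+t|SX|^2=\langle(1+tT_x)X,X\rangle$. Hence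
$$g_t(v,v)=\langle(1+tT_x)^{-1}v,v\rangle .$$
For $m=1$, $T_x$ is the projection on the unit vector $P_0P_1x$: squared lengths along the circle orbit are multiplied by $\frac1{1+t}$, and nothing else changes.

**Step 2: curvature of the product.** For $X,Y\in T_xM_+$ put
$$\Phi=[SX,SY]\in\mathfrak g,\qquad B\in\mathfrak g\ \text{ defined by }\ Q(B,Z)=\langle ZX,Y\rangle .$$
For the metric $\frac1tQ$, fact (ii) reads $\langle R(U,W)W,U\rangle=\frac1{4t}|[U,W]|^2$. With $U=-tSX$ and $W=-tSY$ we get $[U,W]=t^2\Phi$, so the product curvature of $(\tilde X,\tilde Y)$ is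
$$\mathcal R(X,Y)+\tfrac{t^3}4|\Phi|^2 .$$

**Step 3: the O'Neill term.** We compute the components of $A=(\nabla_{\tilde X}\tilde Y)^v$. Since $\langle\tilde Y,V_Z\rangle\equiv0$ for a horizontal extension, $\langle A,V_Z\rangle=-\langle\tilde Y,\nabla_{\tilde X}V_Z\rangle$. The right side has one part on each factor.

On $M_+$ the field is $x\mapsto Zx$, and $\langle Y,\nabla_X(Zx)\rangle=\langle ZX,Y\rangle=Q(B,Z)$.

On $G$ the field is the right-invariant field $Z^R(h)=Zh=h\,(h^{-1}Zh)$. Along $h=\exp(sU)$, in left trivialization, it is $e^{-sU}Ze^{sU}=Z-s[U,Z]+O(s^2)$. With $Z^L$ the left-invariant field of $Z$, at $1$,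
$$\nabla_UZ^R=\nabla_UZ^L-[U,Z]=\tfrac12[U,Z]-[U,Z]=-\tfrac12[U,Z].$$
For $U=-tSX$ this is $\frac t2[SX,Z]$. Pairing with $-tSY$ in the metric $\frac1tQ$ and using $\mathrm{Ad}$-invariance of $Q$,
$$\tfrac1tQ\big(-tSY,\tfrac t2[SX,Z]\big)=-\tfrac t2Q(SY,[SX,Z])=\tfrac t2Q([SX,SY],Z).$$
Adding the two parts,
$$\langle A,V_Z\rangle=-Q\big(B+\tfrac t2\Phi,\,Z\big)\qquad\text{for all }Z\in\mathfrak g. \tag{6}$$
O'Neill's formula now gives the unnormalized curvature of $g_t$ on the image plane:
$$\widetilde K(X,Y)=\mathcal R(X,Y)+\tfrac{t^3}4|\Phi|^2+3|A|^2 . \tag{7}$$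

## 4. Why a constant lower bound for $\mathcal R$ is not enough

The direct approach is to bound $\mathcal R$ below and hope that the other two terms of (7) pay. For orthonormal $X,Y$, (1) and (2) give
$$\mathcal R(X,Y)\ge1-|q(X)||q(Y)|-|q(X,Y)|^2\ge-1 .$$
Test 2 shows that $-1$ occurs. But the positive terms in (7) are not bounded below. Take $m=1$, $X=P_0P_1x$ and any unit tangent $Y\perp X$. Then $\Phi=0$ because $\mathfrak g$ is one-dimensional, and $B=0$ because $\langle P_0P_1X,Y\rangle=-\langle x,Y\rangle=0$. By (6), $A=0$, so $\widetilde K=\mathcal R$. On such a plane nothing pays for a deficit, and the constant bound $-1$ is useless. What we need is a bound that improves to $\mathcal R\ge0$ when $B=0$: a bound of $\mathcal R$ by $B$ itself.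

For $m\ge2$ there is a second point to watch. The O'Neill term sees $B+\frac t2\Phi$, not $B$, and $\Phi$ can cancel $B$. Section 8 exhibits a plane at $t=2$ with $\mathcal R<0$, $B\ne0$ and $A=0$. There only the group term $\frac{t^3}4|\Phi|^2$ can help. So the two positive terms must be balanced against each other.

## 5. Replacing $Y$ by $P_0Y$

The plane (3) suggests the bound. There $Y=P_0X$, so the pair $(X,P_0Y)=(X,X)$ is degenerate, while $|B|^2=\langle P_0P_1X,Y\rangle^2=1$ is exactly the deficit of $\mathcal R$. So we rewrite $\mathcal R(X,Y)$ in terms of the pair $(X,P_0Y)$. This exchanges the roles of $\langle X,Y\rangle$ and $q_0(X,Y)$, flips the sign of $q_j(Y)$ for $j\ge1$, and produces the terms $\langle P_0P_jX,Y\rangle$, which are components of $B$. First we need the expression that will appear.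

**Lemma 2.** *For all $X,W\in\mathbb R^{2l}$,*
$$E(X,W):=|X\wedge W|^2+D_0(X,W)-\sum_{j\ge1}D_j(X,W)\ \ge\ 0 .$$

*Proof.* If $X,W$ are linearly dependent, every term vanishes. Otherwise every term is the determinant of the $2\times2$ matrix of a symmetric bilinear form ($\langle\,,\rangle$ or $q_i$) in the basis $X,W$ of a plane. A change of basis multiplies all these determinants by the same positive factor, the square of the determinant of the change. So it suffices to treat one basis. We take an orthonormal basis $w_1,w_2$ of the plane that diagonalizes the restriction of $q_0$, so that $q_0(w_1,w_2)=0$. Then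
$$E(w_1,w_2)=1+q_0(w_1)q_0(w_2)-\sum_{j\ge1}q_j(w_1)q_j(w_2)+\sum_{j\ge1}q_j(w_1,w_2)^2 .$$
With the orthogonal matrix $J=\mathrm{diag}(1,-1,\dots,-1)$ the two middle terms are $\langle Jq(w_1),q(w_2)\rangle\ge-|q(w_1)||q(w_2)|\ge-1$, by (1). The last sum is non-negative. So $E\ge0$. $\square$

Diagonalizing $q_0$ matters: the term $-q_0(w_1,w_2)^2$ is the only one with a bad sign, and this choice removes it.

**Lemma 3.** *Let $X,Y\in\mathbb R^{2l}$, and choose the orthonormal basis of $\mathrm{span}\{P_i\}$ so that $q_j(X,Y)=0$ for all $j\ge1$ (if $q(X,Y)\ne0$, take $P_0=P_e$ with $e=q(X,Y)/|q(X,Y)|$). Then*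
$$\mathcal R(X,Y)\ \ge\ -\sum_{j\ge1}\langle P_0P_jX,Y\rangle^2 .$$

*Proof.* Put $W=P_0Y$, so $|W|=|Y|$. We compute each term for the pair $(X,W)$.

For the metric and $q_0$: $\langle X,W\rangle=q_0(X,Y)$, $q_0(W)=\langle P_0P_0Y,P_0Y\rangle=q_0(Y)$, and $q_0(X,W)=\langle P_0X,P_0Y\rangle=\langle X,Y\rangle$. Hence
$$|X\wedge W|^2+D_0(X,W)=|X|^2|Y|^2-q_0(X,Y)^2+q_0(X)q_0(Y)-\langle X,Y\rangle^2=|X\wedge Y|^2+D_0(X,Y).$$

For $j\ge1$: $P_0P_jP_0=-P_j$ gives $q_j(W)=\langle P_0P_jP_0Y,Y\rangle=-q_j(Y)$, and $q_j(X,W)=\langle P_jX,P_0Y\rangle=\langle P_0P_jX,Y\rangle$. Hence $D_j(X,W)=-q_j(X)q_j(Y)-\langle P_0P_jX,Y\rangle^2$, and therefore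
$$D_j(X,Y)=-D_j(X,W)-\langle P_0P_jX,Y\rangle^2-q_j(X,Y)^2 .$$

Summing everything,
$$\mathcal R(X,Y)=E(X,P_0Y)-\sum_{j\ge1}\Big(\langle P_0P_jX,Y\rangle^2+q_j(X,Y)^2\Big). \tag{8}$$
By Lemma 2 the first term is non-negative, and by the choice of basis $q_j(X,Y)=0$ for $j\ge1$. $\square$

## 6. Proof of Theorem 1

Every tangent plane of $(M_+,g_t)$ is the image of a horizontal plane $\mathrm{span}(\tilde X,\tilde Y)$ at some $(x,1)$, and the sign of its sectional curvature is the sign of $\widetilde K(X,Y)$. Fix such $x,X,Y$, and choose the basis $P_0,\dots,P_m$ as in Lemma 3. This changes neither $\mathfrak g$, $G$, $Q$ nor $g_t$.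

**Step 1: isolate the relevant part of $\mathfrak g$.** Lemma 3 involves only the components of $B$ along $P_0P_j$. So let $\mathfrak m=\mathrm{span}\{P_0P_j:j\ge1\}$, let $\pi:\mathfrak g\to\mathfrak m$ be the $Q$-orthogonal projection, and put $\beta=\pi B$, $\varphi=\pi\Phi$. Since $Q(B,P_0P_j)=\langle P_0P_jX,Y\rangle$, Lemma 3 says
$$\mathcal R(X,Y)\ge-|\beta|^2 . \tag{9}$$

**Step 2: bound the O'Neill term below on $\mathfrak m$.** A $Q$-unit element of $\mathfrak m$ has the form $Z=P_0P_\zeta$ with $\zeta\perp e_0$, $|\zeta|=1$. It is an orthogonal matrix, so $|Zx|=1$, and by (5) $|V_Z|^2=1+\frac1t$ at every $x$. By Cauchy–Schwarz and (6),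
$$|A|^2\ge\frac{\langle A,V_Z\rangle^2}{|V_Z|^2}=\frac t{1+t}\,Q\big(\beta+\tfrac t2\varphi,\,Z\big)^2 .$$
Taking the supremum over unit $Z\in\mathfrak m$,
$$|A|^2\ge\frac t{1+t}\,\big|\beta+\tfrac t2\varphi\big|^2 . \tag{10}$$

It is important here that $Z$ lies in $\mathfrak m$: for a general unit $Z\in\mathfrak g$ the length $|Zx|$ varies. For $m=3$ and $Z=\frac1{\sqrt2}(P_0P_1+P_2P_3)$ we have $|Zx|^2=1+\langle P_0P_1x,P_2P_3x\rangle=1-\langle\omega x,x\rangle$ with $\omega=P_0P_1P_2P_3$. This $\omega$ is symmetric with $\omega^2=I$ and trace $0$, and it anticommutes with each $P_i$. So each $P_i$ exchanges the two eigenspaces of $\omega$, every unit vector of either eigenspace lies in $M_+$, and $|Zx|^2$ takes both values $0$ and $2$.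

**Step 3: a quadratic form in two vectors.** Put $\psi=\frac t2\varphi$ and $c=\frac{3t}{1+t}$. Since $|\Phi|\ge|\varphi|$, we have $\frac{t^3}4|\Phi|^2\ge\frac{t^3}4|\varphi|^2=t|\psi|^2$. Inserting this, (9) and (10) in (7),
$$\widetilde K(X,Y)\ \ge\ -|\beta|^2+t|\psi|^2+c\,|\beta+\psi|^2 . \tag{11}$$

**Step 4: the form is non-negative for $t\ge2$.** For $t=2$ we have $c=2$, and the right side is
$$|\beta|^2+4\langle\beta,\psi\rangle+4|\psi|^2=|\beta+2\psi|^2\ge0 .$$
For general $t\ge2$ the form has the matrix $\begin{pmatrix}c-1&c\\c&c+t\end{pmatrix}$ in $(\beta,\psi)$. Its first entry is $c-1=\frac{2t-1}{1+t}>0$, and its determinant is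
$$(c-1)(c+t)-c^2=ct-c-t=\frac{3t^2-3t-t-t^2}{1+t}=\frac{2t(t-2)}{1+t}\ge0 .$$
So it is positive semidefinite, and $\widetilde K(X,Y)\ge0$. $\blacksquare$

A way to remember the threshold: for fixed $\beta$ the worst $\psi$ makes $t|\psi|^2+c|\beta+\psi|^2$ equal to $\frac{ct}{c+t}|\beta|^2$, so (11) suffices exactly when $\frac1c+\frac1t\le1$. Since $\frac1c+\frac1t=\frac{t+4}{3t}$, this means $t\ge2$.

## 7. Hypersurfaces, quotients and the classification

The proof above used no other result about these manifolds. For the next corollary we recall three facts listed as known with the problem: (a) every $M_-$ of OT-FKM type admits a metric with non-negative sectional curvature; (d) homogeneous isoparametric hypersurfaces in unit spheres and their focal submanifolds admit such metrics; (e) an isoparametric hypersurface $M$ of OT-FKM type is diffeomorphic to $M_+\times S^m$.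

**Corollary 4.**
1. *Every isoparametric hypersurface of OT-FKM type and both of its focal submanifolds admit metrics with $\sec\ge0$.*
2. *Let $N=\{A\in O(2l):A^{-1}P_iA\in\mathrm{span}\{P_j\}\text{ for all }i\}$. It acts on $(M_+,g_t)$ by isometries. Hence every quotient $M_+/H$ by a closed subgroup $H$ of $N$ whose induced action is free admits $\sec\ge0$.*
3. *By the published classification, every isoparametric hypersurface in a unit sphere and each of its focal submanifolds admits a metric with $\sec\ge0$.*

*Proof of 1.* Theorem 1 treats $M_+$ and (a) treats $M_-$. By (e), the hypersurface is diffeomorphic to $M_+\times S^m$. The product of $g_2$ and the round metric (flat if $m=1$) has $\sec\ge0$.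

*Proof of 2.* Let $A\in N$. The map $P_v\mapsto A^{-1}P_vA$ preserves the Clifford relations, hence is given by an orthogonal map of $\mathbb R^{m+1}$. As $\langle P_vAx,Ax\rangle=\langle A^{-1}P_vAx,x\rangle$, the vanishing of $q(x)$ implies that of $q(Ax)$. So $A$ preserves $M_+$, and it preserves the induced metric because it is orthogonal. For $a\perp b$ the product $P_aP_b$ lies in $\mathfrak g$, so conjugation by $A$ preserves $\mathfrak g$; it also preserves the trace form $Q$. Now $T_xv=\sum_a\langle v,Z_ax\rangle Z_ax$ for any $Q$-orthonormal basis $(Z_a)$ of $\mathfrak g$, and $(A^{-1}Z_aA)$ is again such a basis. Therefore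
$$T_{Ax}(Av)=\sum_a\langle Av,Z_aAx\rangle Z_aAx=A\sum_a\langle v,A^{-1}Z_aAx\rangle A^{-1}Z_aAx=A\,T_xv,$$
that is, $T_{Ax}=AT_xA^{-1}$. By the formula for $g_t$ in Section 3, $A$ is an isometry of $g_t$. The group $N$ is closed in $O(2l)$, so $H$ is compact; if it acts freely, $M_+\to M_+/H$ is a Riemannian submersion for the quotient metric of $g_2$, and O'Neill's formula gives $\sec\ge0$.

*Proof of 3.* By Münzner, $g\in\{1,2,3,4,6\}$. For $g\le3$ the hypersurfaces are homogeneous (Cartan). For $g=4$ they are homogeneous or of OT-FKM type (Cecil–Chi–Jensen, Ann. of Math. 2007; Immervoll, Ann. of Math. 2008; Chi, J. Differential Geom. 2013 and 2020, Nagoya Math. J. 2011). For $g=6$ they are homogeneous (Abresch 1983; Dorfmeister–Neher 1985; Miyaoka, Ann. of Math. 2013, errata 2016). Apply (d) and part 1. Only this item uses these classifications. $\square$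

## 8. Which parameters $t$ are allowed

**Proposition 5.**

(i) *If $m=1$ (any $l\ge3$), then $\sec(g_t)\ge0$ if and only if $t\ge\frac12$.*

(ii) *Let $m\ge2$, and suppose some irreducible module $V_0$ of the algebra generated by $P_0,\dots,P_m$ occurs in $\mathbb R^{2l}$ with multiplicity at least $\dim V_0+1$ (this holds for instance if $k\ge4\delta(m)+1$). Then for every $0<t<1$, $g_t$ has some negative sectional curvature.*

Thus, within the family $g_t$, the universal bound $t\ge2$ of Theorem 1 cannot be lowered below $t\ge1$ for any $m\ge2$. The behavior for $1\le t<2$ in general is not determined here.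

**Proof of (i).** For $m=1$ the algebra $\mathfrak g$ is one-dimensional, so $\Phi=0$, and (11), valid for every $t>0$, reads $\widetilde K\ge(c-1)|\beta|^2$ with $c-1=\frac{2t-1}{1+t}$. This is non-negative for $t\ge\frac12$.

Conversely, take the orthonormal pair (3) of Test 2, which exists for every $l\ge3$. There $\mathcal R(X,Y)=-1$. Since $P_0P_1X=Y$, we have $\langle P_0P_1X,Y\rangle=1$, so $B=P_0P_1$. Since $P_0P_1$ is orthogonal, $|V_Z|^2=(1+\frac1t)|Z|^2$ for all $Z\in\mathfrak g$, and (6) gives $|A|^2=\frac t{1+t}$. Hence $\widetilde K=-1+\frac{3t}{1+t}=\frac{2t-1}{1+t}<0$ for $t<\frac12$. $\square$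

**Proof of (ii), Step 1: a point where $|Zx|=|Z|$ for all $Z$.** The purpose is to make (10) an equality on all of $\mathfrak g$. Let $d=\dim V_0$. Since the $P_i$ are symmetric, $\mathbb R^{2l}$ is an orthogonal sum of irreducible submodules, of which at least $d+1$ are isomorphic to $V_0$. An isomorphism $T$ between two of them may be taken isometric: $T^tT$ is symmetric and commutes with the $P_i$, so its eigenspaces are submodules, and by irreducibility $T^tT$ is a positive multiple of the identity; rescale $T$. So $\mathbb R^{2l}\supset V_0\otimes\mathbb R^{d+1}$ isometrically, with $P_i$ acting on the first factor. Let $\varepsilon_1,\dots,\varepsilon_d$ and $f_1,\dots,f_{d+1}$ be orthonormal bases of $V_0$ and $\mathbb R^{d+1}$, and put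
$$x=d^{-1/2}\sum_{a\le d}\varepsilon_a\otimes f_a .$$
For words $W,W'$ in the $P_i$,
$$\langle Wx,W'x\rangle=\tfrac1d\sum_{a\le d}\langle W\varepsilon_a,W'\varepsilon_a\rangle=\tfrac1d\,\mathrm{tr}_{V_0}(W^tW'). \tag{12}$$
*Trace facts.* A word of positive length with distinct indices has trace $0$ on $V_0$ if its length is even (it anticommutes with its first letter), if its length is $1$ (it anticommutes with another $P_j$), or if its length is $3$ (reversing three anticommuting letters gives the sign $-1$, so it is skew).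

Therefore $|x|=1$ and $q_i(x)=\frac1d\mathrm{tr}_{V_0}P_i=0$, so $x\in M_+$; and $\langle P_iP_jx,P_kP_lx\rangle=Q(P_iP_j,P_kP_l)$ for $i<j$, $k<l$. Hence $|Zx|^2=|Z|^2$ and $|V_Z|^2=(1+\frac1t)|Z|^2$ for all $Z\in\mathfrak g$. Writing $A=V_{Z_0}$, (6) becomes $(1+\frac1t)Z_0=-(B+\frac t2\Phi)$, so
$$|A|^2=(1+\tfrac1t)|Z_0|^2=\tfrac t{1+t}\big|B+\tfrac t2\Phi\big|^2 . \tag{13}$$

**Step 2: a one-parameter family of planes.** We start from a pair like (3) and add parts along the orbit, so that $\Phi$ works against $B$. Let $\eta\in V_0$ be a unit vector with $P_1\eta=\eta$; it exists because $P_0$ exchanges the $\pm1$ eigenspaces of $P_1$ on $V_0$. Then $\langle P_i\eta,\eta\rangle=\delta_{i1}$, since for $i\ne1$ the vector $P_i\eta$ lies in the $-1$ eigenspace of $P_1$. Put $X_0=\eta\otimes f_{d+1}$ and, for $\alpha\ge0$ and $y=\alpha^2$,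
$$X=X_0+\alpha P_1P_2x,\qquad Y=P_0X_0+\alpha P_2P_0x .$$
All vectors $WX_0$ are orthogonal to all vectors $W'x$, because $f_{d+1}\perp f_a$ for $a\le d$. Hence there are no mixed terms below.

*Tangency.* $\langle X,x\rangle$ and $\langle X,P_ix\rangle$ are $\alpha$ times normalized traces of $P_2P_1$ and $P_2P_1P_i$, that is, of words reducing to length $2$, $1$ or $3$. They vanish. The same holds for $Y$.

*Lengths.* $|X|^2=|Y|^2=1+y$, and $\langle X,Y\rangle=\langle\eta,P_0\eta\rangle+\frac yd\mathrm{tr}(P_2P_1P_2P_0)=0-\frac yd\mathrm{tr}(P_1P_0)=0$.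

*The forms $q$.* The $x$-parts of $q_i(X)$ and $q_i(Y)$ are $\pm\frac yd\mathrm{tr}P_i=0$. The $x$-part of $q_i(X,Y)$ is $\frac yd\mathrm{tr}(P_2P_1P_iP_2P_0)$, a word reducing to length $1$ or $3$, hence $0$. The $X_0$-parts are as follows. First, $\langle P_i\eta,\eta\rangle=\delta_{i1}$. Next, $\langle P_iP_0\eta,P_0\eta\rangle$ equals $\langle\eta,P_0\eta\rangle=0$ for $i=0$ and $-\langle P_i\eta,\eta\rangle=-\delta_{i1}$ for $i\ge1$. Finally, $\langle P_i\eta,P_0\eta\rangle$ equals $1$ for $i=0$ and $\langle P_0P_i\eta,\eta\rangle=0$ (skew) for $i\ge1$. So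
$$q(X)=e_1,\qquad q(Y)=-e_1,\qquad q(X,Y)=e_0,\qquad \mathcal R(X,Y)=(1+y)^2-2 .$$

**Step 3: $\Phi$, $B$ and the curvature.** By the orthonormality of the $P_iP_jx$, $SX=\alpha P_1P_2$ and $SY=\alpha P_2P_0$. Since $P_2$ commutes with $P_0P_1$,
$$\Phi=y\,(P_1P_2P_2P_0-P_2P_0P_1P_2)=y\,(P_1P_0-P_0P_1)=-2y\,P_0P_1 .$$
For $B$ we need $\langle P_iP_jX,Y\rangle$, $i<j$. The $X_0$-part $\langle P_iP_j\eta,P_0\eta\rangle$ is $\langle P_j\eta,\eta\rangle=\delta_{j1}$ if $i=0$, and $\langle P_0P_iP_j\eta,\eta\rangle=0$ (skew) if $1\le i<j$. The $x$-part is, by (12) and cyclicity of the trace,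
$$\tfrac yd\,\mathrm{tr}(P_2P_1P_jP_iP_2P_0)=\tfrac yd\,\mathrm{tr}(P_1P_jP_iP_2P_0P_2)=-\tfrac yd\,\mathrm{tr}(P_jP_iP_0P_1),$$
which is $-y$ for $(i,j)=(0,1)$ and $0$ for the other $i<j$. So $B=(1-y)P_0P_1$ and $B+\frac t2\Phi=(1-(1+t)y)P_0P_1$. By (7) and (13),
$$\widetilde K=(1+y)^2-2+t^3y^2+\tfrac{3t}{1+t}\big(1-(1+t)y\big)^2=\tfrac{2t-1}{1+t}-2(3t-1)y+(1+t)^3y^2, \tag{14}$$
where the coefficient of $y^2$ is $1+t^3+3t(1+t)=(1+t)^3$.

This is the family announced in Section 4: for $t=2$ and $y=\frac13$ we have $B=\frac23P_0P_1=-\frac t2\Phi$, so $A=0$, while $\mathcal R=\frac{16}9-2=-\frac29$. The group term $t^3y^2=\frac89$ makes $\widetilde K=\frac23$.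

**Step 4: choice of $y$.** For $\frac13<t<1$ take the minimizer $y=\frac{3t-1}{(1+t)^3}>0$ of (14):
$$\widetilde K=\frac{(2t-1)(1+t)^2-(3t-1)^2}{(1+t)^3}=\frac{(2t^3+3t^2-1)-(9t^2-6t+1)}{(1+t)^3}=\frac{2(t-1)^3}{(1+t)^3}<0 .$$
For $0<t\le\frac13$ take $y=0$: then $\widetilde K=\frac{2t-1}{1+t}<0$.

**Step 5: the condition on $k$.** We check that $k\ge4\delta(m)+1$ implies the hypothesis. The $+1$ eigenspace of $P_0$ is preserved by $P_1P_2,\dots,P_1P_m$, which are skew, anticommute and have square $-I$. So it is a $\mathcal C_{m-1}$-module of half the dimension, and it determines the whole module, since $P_1$ identifies it with the $-1$ eigenspace. Therefore irreducible modules of the algebra generated by the $P_i$ correspond to irreducible $\mathcal C_{m-1}$-modules. Of the latter there are, by the textbook classification, at most two up to isomorphism, both of dimension $\delta(m)$. So there are at most two irreducible modules here, each of dimension $2\delta(m)$, and $\mathbb R^{2l}$, with $2l=2k\delta(m)$, is a sum of $k$ of them. If $k\ge4\delta(m)+1$,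 one of them occurs at least $2\delta(m)+1=\dim V_0+1$ times. $\square$
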